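# Oriented and standard shadowing for surface flows with finitely many singularities

## 1. Pseudo-orbits, clocks, and flows without singularities

Let $M$ be a compact boundaryless surface with a metric $d$, and let $\phi=(\phi_t)_{t\in\mathbb R}$ be a continuous flow on $M$. Its set of singularities is
$$\mathrm{Sing}(\phi)=\{x\in M:\phi_t(x)=x\text{ for all }t\}.$$

Suppose someone follows the flow but makes a small error now and then. Shadowing asks for a true orbit that stays close to this erroneous path. For flows one must say how the clock of the true orbit may differ from the clock of the path. One may allow any increasing change of clock, or only changes whose speed is close to $1$. The question of this lecture, posed by Sakshi Jain, Piotr Oprocha and Elias Rego in "Shadowing in the presence of singularities: oriented versus standard shadowing, entropy and the structure of recurrent sets", arXiv:2608.12165 (2026), is whether these two demands are equivalent when $\mathrm{Sing}(\phi)$ is finite. The answer is yes.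

**Definition (reparametrizations).** $\mathrm{Rep}$ is the set of increasing homeomorphisms $h:\mathbb R\to\mathbb R$ with $h(0)=0$, and for $\varepsilon>0$
$$\mathrm{Rep}(\varepsilon)=\Big\{h\in\mathrm{Rep}:\Big|\frac{h(t)-h(s)}{t-s}-1\Big|\le\varepsilon\text{ for all }t\ne s\Big\}.$$

**Definition (pseudo-orbits and tracing).** For $\delta>0$, a $\delta$-pseudo-orbit is a sequence $\{(x_i,t_i)\}_{i\in\mathbb Z}$ with $x_i\in M$, $t_i\ge1$ and $d(\phi_{t_i}(x_i),x_{i+1})<\delta$ for all $i$. Put $s_0=0$, $s_n=\sum_{i=0}^{n-1}t_i$ for $n>0$, $s_n=-\sum_{i=n}^{-1}t_i$ for $n<0$, and $x_0*t=\phi_{t-s_i}(x_i)$ for $s_i\le t<s_{i+1}$. The pseudo-orbit is $\varepsilon$-traced by the orbit of $z$ with reparametrization $h$ if $d(\phi_{h(t)}(z),x_0*t)<\varepsilon$ for all $t\in\mathbb R$.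

**Definition (two shadowing properties).** The flow has the standard shadowing property if for every $\varepsilon>0$ there is $\delta>0$ such that every $\delta$-pseudo-orbit is $\varepsilon$-traced by the orbit of some $z\in M$ with some $h\in\mathrm{Rep}(\varepsilon)$. It has the oriented shadowing property if the same holds with some $h\in\mathrm{Rep}$.

Here is an example for the definitions. On the torus $\mathbb R^2/\mathbb Z^2$ let $\phi_t(x,y)=(x+t,y)$. The points $x_i=(i(1+\delta/2),0)$ with $t_i=1$ form a $\delta$-pseudo-orbit, since each jump has size $\delta/2$. It is traced by $z=(0,0)$ with $h(t)=(1+\delta/2)t$: at $t=i+s$, $0\le s<1$, the two first coordinates differ by $s\delta/2$. With $h=\mathrm{id}$ no orbit works for $\varepsilon<1/4$ and small $\delta$, because the first coordinate of the pseudo-orbit runs ahead by $i\delta/2$ and thus sweeps around the circle. So some change of clock must be allowed. (This particular flow has neither shadowing property: the pseudo-orbit $x_i=(0,i\delta/2)$, $t_i=1$, drifts in the $y$-direction, and orbits do not.)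

Since $\mathrm{Rep}(\varepsilon)\subset\mathrm{Rep}$, standard shadowing implies oriented shadowing. The problem is the converse.

### Approximate orbits

It is convenient to replace pseudo-orbits by maps on intervals.

**Definition (approximate orbit).** Let $I$ be an interval. A map $\xi:I\to M$, continuous or not, is a $\delta$-approximate orbit if $d(\xi(t+s),\phi_s(\xi(t)))<\delta$ whenever $t,t+s\in I$ and $0\le s\le1$.

Exact orbits are $\delta$-approximate for every $\delta>0$. If $\phi_t(x)\to p$ as $t\to+\infty$ and $\phi_t(y)\to p$ as $t\to-\infty$, where $p$ is a singularity, then following $x$ up to time $T$ and then following $y$ from $\phi_{-T}(y)$ on is an approximate orbit with small $\delta$ once $T$ is large; this is a case of (A1) below.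

Write $\omega(\rho)=\sup\{d(\phi_sx,\phi_sy):|s|\le1,\ d(x,y)\le\rho\}$; by uniform continuity $\omega(\rho)\to0$ as $\rho\to0$.

* (A1) *Concatenation.* For every $\delta$ there is $\delta'$ such that if $\xi$ is a concatenation of $\delta'$-approximate orbits on adjacent closed intervals, with jumps $<\delta'$ at the junctions (either value may be taken there) and at most two junctions in each closed interval of length $1$, then $\xi$ is $\delta$-approximate. Indeed, follow $\xi$ from $t$ to $t+s$, $s\le1$, and compare with the orbit of $\xi(t)$. At the first junction the error is at most $\delta'$, after the jump at most $2\delta'$, at the second junction at most $\omega(2\delta')+\delta'$, after the jump at most $\omega(2\delta')+2\delta'$, and at $t+s$ at most $\omega(\omega(2\delta')+2\delta')+\delta'$. In particular $t\mapsto x_0*t$ is $\delta$-approximate for every $\delta'$-pseudo-orbit, because all $t_i\ge1$.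
* (A2) If $\xi:\mathbb R\to M$ is $\delta$-approximate, then $\{(\xi(k),1)\}_{k\in\mathbb Z}$ is a $\delta$-pseudo-orbit and $d(x_0*t,\xi(t))<\delta$ for all $t$. This is the definition with $s=1$ and with $s=t-k$, $k\le t<k+1$.
* (A3) *Reversal.* For every $\delta$ there is $\delta'$ such that if $\xi$ is $\delta'$-approximate for $\phi$, then $t\mapsto\xi(-t)$ is $\delta$-approximate for the flow $\phi_{-t}$. Indeed $d(\xi(\tau+s),\phi_s(\xi(\tau)))<\delta'$ gives $d(\phi_{-s}(\xi(\tau+s)),\xi(\tau))\le\omega(\delta')$.
* (A4) For all $L,\varepsilon>0$ there is $\delta$ such that if $\xi$ is $\delta$-approximate on $[t_1,t_1+L]$ and $d(\xi(t_1),a)<\delta$, then $d(\xi(t_1+s),\phi_s(a))<\varepsilon$ for $0\le s\le L$. Indeed, if the error is at most $e_k$ at $s=k$, it is at most $e_{k+1}=\delta+\omega(e_k)$ for $k\le s\le k+1$, with $e_0=\delta$; for fixed $L$ finitely many steps occur, and all $e_k\to0$ as $\delta\to0$.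

Let $H$ be the set of all increasing homeomorphisms of $\mathbb R$, and $H(\varepsilon)$ the set of those with difference quotients in $[1-\varepsilon,1+\varepsilon]$. The normalization $h(0)=0$ costs nothing: replace $(z,h)$ by $(\phi_{h(0)}(z),h-h(0))$. By (A2), applied with accuracy $\varepsilon/2$ and $\delta\le\varepsilon/2$, oriented shadowing gives

> (OS) for every $\varepsilon>0$ there is $\delta>0$ such that for every $\delta$-approximate $\xi:\mathbb R\to M$ there are $z\in M$ and $h\in H$ with $d(\phi_{h(t)}(z),\xi(t))<\varepsilon$ for all $t\in\mathbb R$.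

By (A1), standard shadowing follows once (OS) is proved with $h\in H(\varepsilon)$. By (A3), if $\phi$ satisfies (OS), so does the reversed flow, with $h(t)$ replaced by $-h(-t)$. One more simple fact will be used constantly: since $h$ is onto, if $\xi(t)\in B(q,r)$ for all $t\ge t_0$, then $\phi_u(z)\in B(q,r+\varepsilon)$ for all $u\ge h(t_0)$, and similarly for the past. Finally put
$$m(\kappa)=\sup\{d(\phi_u(x),x):x\in M,\ |u|\le\kappa\},$$
so that $m(\kappa)\to0$ as $\kappa\to0$.

### The clock is controlled away from singularities

**Lemma 1 (rate).** Let $W$ be an open neighborhood of $\mathrm{Sing}(\phi)$ and $\kappa>0$. There is $\eta>0$ such that the following holds. Suppose $\xi$ is $\eta$-approximate on $[t,t+1]$, $h$ is increasing and continuous there, and $d(\phi_{h(\tau)}(z),\xi(\tau))<\eta$ for $\tau\in[t,t+1]$. If $\xi(t)\notin W$, then $|h(t+s)-h(t)-s|\le\kappa$ for $s\in[0,1]$. If $\xi(t+1)\notin W$, then $|h(t+1)-h(t+1-s)-s|\le\kappa$ for $s\in[0,1]$.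

*Proof.* First, there is $\tau_0>0$ with $\phi_u(x)\ne x$ for $x\notin W$ and $0<|u|\le\tau_0$. Otherwise there are $x_n\notin W$ and $0\ne u_n\to0$ with $\phi_{u_n}(x_n)=x_n$, and we may assume $x_n\to x\notin W$. Given $t$, choose integers $k_n$ with $k_nu_n\to t$; then $\phi_t(x)=\lim\phi_{k_nu_n}(x_n)=\lim x_n=x$. So $x$ is a singularity outside $W$, a contradiction. We may assume $\kappa\le\tau_0$.

Suppose the first claim fails. Then there are $\eta_n\to0$ and $\xi_n,h_n,z_n,t_n$ as in the statement for which it fails. The function $s\mapsto h_n(t_n+s)-h_n(t_n)-s$ is continuous and vanishes at $s=0$, so by the intermediate value theorem it equals $\pm\kappa$ at some $s_n\in[0,1]$, with a constant sign along a subsequence. Pass to limits $\xi_n(t_n)\to x\notin W$ and $s_n\to s$. Then $\phi_{h_n(t_n)}(z_n)\to x$, hence $\phi_{h_n(t_n+s_n)}(z_n)\to\phi_{s\pm\kappa}(x)$, while $\xi_n(t_n+s_n)\to\phi_s(x)$. The last two limits agree, so $\phi_{\pm\kappa}(x)=x$, a contradiction. For the second claim take $x=\lim\xi_n(t_n+1)$. Then $\xi_n(t_n+1-s_n)\to\phi_{-s}(x)$ because $\phi_{s_n}(\xi_n(t_n+1-s_n))$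 is within $\eta_n$ of $\xi_n(t_n+1)$, and $\phi_{h_n(t_n+1-s_n)}(z_n)\to\phi_{-(s\pm\kappa)}(x)$; again $\phi_{\pm\kappa}(x)=x$. $\square$

**Proposition 2 (the special case).** If $\mathrm{Sing}(\phi)=\emptyset$, then oriented shadowing implies standard shadowing.

*Proof.* Let $0<\varepsilon<1$. Choose $\kappa\le\varepsilon$ with $m(2\kappa)<\varepsilon/2$, take $\eta$ from Lemma 1 for $W=\emptyset$ and this $\kappa$, put $\varepsilon''=\min(\eta,\varepsilon/2)$, and let $\delta\le\eta$ be admissible in (OS) for $\varepsilon''$. Let $\xi:\mathbb R\to M$ be $\delta$-approximate and take $z,h$ from (OS). The clock $h$ may be very irregular on short intervals, so we straighten it: let $g(k)=h(k)$ for $k\in\mathbb Z$, with $g$ linear in between. By Lemma 1, the slope $h(k+1)-h(k)$ of $g$ on $[k,k+1]$ is in $[1-\kappa,1+\kappa]$, so $g\in H(\varepsilon)$. Also, for $0\le s\le1$, both $g(k+s)$ and $h(k+s)$ differ from $h(k)+s$ by at most $\kappa$, so $|g-h|\le2\kappa$. Hence $d(\phi_{g(t)}(z),\xi(t))<\varepsilon''+m(2\kappa)<\varepsilon$. $\square$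

Nothing about surfaces was used. What changes if there are singularities? Lemma 1 then says nothing while $\xi(t)\in W$. Near a singularity points hardly move for a long time, so tracing alone leaves $h$ free there. The rest of the lecture deals with the time spent in $W$.

## 2. Stable and unstable singularities trap approximate orbits

**Definition (stable, unstable, and the rest).** A point $q\in\mathrm{Sing}(\phi)$ is stable if for every neighborhood $U$ of $q$ there is a neighborhood $V$ of $q$ with $\phi_t(V)\subset U$ for all $t\ge0$. It is unstable if it is stable for the reversed flow. Let $S^+,S^-$ be the sets of stable and unstable singularities, and $S^0=\mathrm{Sing}(\phi)\setminus(S^+\cup S^-)$.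

In the plane, the origin is stable for $\phi_t(x)=e^{-t}x$ and unstable for $\phi_t(x)=e^tx$. It is both for the rotations about it, so $S^+$ and $S^-$ may intersect. It is neither for $\phi_t(x,y)=(e^tx,e^{-t}y)$. We shall need the condition

> (★) every $p\in S^0$ is an isolated point of $\mathrm{Sing}(\phi)$.

If $\mathrm{Sing}(\phi)$ is finite, (★) holds trivially. To see what (★) forbids, look at $\phi_t(x,y)=(x+ty,y)$ in the plane: the singularities are the points of the line $y=0$. None is stable or unstable, because the points $(x,y)$ with $y\ne0$ small run far away in both time directions, and none is isolated.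

**Theorem 3.** If (★) holds, in particular if $\mathrm{Sing}(\phi)$ is finite, then $\phi$ has the oriented shadowing property if and only if it has the standard shadowing property.

From now on we assume that $\phi$ has oriented shadowing, so that (OS) is available, and that (★) holds. Both assumptions and the class $S^0$ are invariant under time reversal. So every lemma below also holds in time-reversed form, by applying its proof to $\phi_{-t}$.

Near a point of $S^+\cup S^-$ the free clock does no harm, for the following reason: an approximate orbit that comes close to a stable singularity never leaves its vicinity again.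

**Lemma 4 (traps).** Let $q\in S^+$ and $r>0$. There are $\rho,\delta>0$ such that for each $\delta$-approximate $\xi:\mathbb R\to M$ with $d(\xi(t_1),q)<\rho$ we have $\xi(t)\in B(q,r)$ for all $t\ge t_1-1$. For $q\in S^-$ the same holds for all $t\le t_1+1$. Consequently, for each $r>0$ there are disjoint finite sets $Q^\pm\subset S^\pm$, radii $\rho_q$ for $q\in Q=Q^+\cup Q^-$ and $\delta_*>0$ having these properties for $r$, and a finite set $\Phi\subset S^0$ with $\mathrm{Sing}(\phi)\subset\Phi\cup\bigcup_{q\in Q}B(q,\rho_q)$.

*Proof.* Let $q\in S^+$. Choose an open $V\ni q$ with $\phi_t(V)\subset B(q,r/2)$ for $t\ge0$, and $\rho<r/2$ with $B(q,2\rho)\subset V$ and $\phi_{-s}(B(q,2\rho))\subset B(q,r)$ for $0\le s\le1$. Let $\delta\le\rho$ be admissible in (OS) for $\varepsilon=\rho$, and take $z,h$ for $\xi$. Then $\phi_{h(t_1)}(z)\in B(q,2\rho)\subset V$, so $\phi_u(z)\in B(q,r/2)$ for $u\ge h(t_1)$, and $\xi(t)\in B(q,r/2+\rho)\subset B(q,r)$ for $t\ge t_1$. For $t\in[t_1-1,t_1]$ we have $d(\phi_{t_1-t}(\xi(t)),\xi(t_1))<\delta\le\rho$, so $\phi_{t_1-t}(\xi(t))\in B(q,2\rho)$ and $\xi(t)\in\phi_{-(t_1-t)}(B(q,2\rho))\subset B(q,r)$.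 For $S^-$ reverse time.

By (★), $S^0$ is open in the compact set $\mathrm{Sing}(\phi)$, so $\mathrm{Sing}(\phi)\setminus S^0=S^+\cup S^-$ is compact. Cover it by finitely many of the balls $B(q,\rho_q)$, choosing one of the two types for each $q\in S^+\cap S^-$, and let $\delta_*$ be the least of the finitely many $\delta$. The set $\Phi$ of singularities not covered by these balls is compact, lies in $S^0$, and consists of isolated points of $\mathrm{Sing}(\phi)$. So it is finite. $\square$

**Lemma 5 (approximate orbits that avoid $\Phi$).** Let $0<\varepsilon<1$, $r=\varepsilon/10$, let $Q^\pm,\rho_q,\delta_*,\Phi$ be as in Lemma 4 for $r$, and let $\rho>0$. There is $\delta_1>0$ such that every $\delta_1$-approximate $\xi:\mathbb R\to M$ with $\xi(t)\notin\bigcup_{p\in\Phi}B(p,\rho)$ for all $t$ satisfies $d(\phi_{g(t)}(z),\xi(t))<\varepsilon$ for all $t$, with some $z\in M$ and $g\in H(\varepsilon)$.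

*Proof.* Put $W=\bigcup_{q\in Q}B(q,\rho_q)\cup\bigcup_{p\in\Phi}B(p,\rho)$, an open neighborhood of $\mathrm{Sing}(\phi)$. Choose $\kappa\le\varepsilon$ with $m(2\kappa)<\varepsilon/2$, take $\eta$ from Lemma 1 for $(W,\kappa)$, put $\varepsilon''=\min(\eta,\varepsilon/10)$, and let $\delta_1\le\min(\delta_*,\eta)$ be admissible in (OS) for $\varepsilon''$. Let $\xi$ be as in the statement and
$$K^\pm=\Big\{k\in\mathbb Z:\xi(k)\in\bigcup_{q\in Q^\pm}B(q,\rho_q)\Big\}.$$

**Step 1.** *We dispose of approximate orbits that are trapped during all of $\mathbb R$.* If $K^+$ is unbounded below, some $q\in Q^+$ occurs for infinitely many $k\to-\infty$, and Lemma 4 gives $\xi(\mathbb R)\subset B(q,r)$; then $z=q$, $g=\mathrm{id}$ works. The same holds with some $q\in Q^-$ if $K^-$ is unbounded above. Otherwise let $k^+=\min K^+$ ($+\infty$ if $K^+$ is empty) and $k^-=\max K^-$ ($-\infty$ if $K^-$ is empty). By Lemma 4 there are $q\in Q^+$, $q'\in Q^-$ with $\xi(t)\in B(q,r)$ for $t\ge k^+-1$ (if $k^+<\infty$) and $\xi(t)\in B(q',r)$ for $t\le k^-+1$ (if $k^->-\infty$). If $k^+-1\le k^-+1$, both are finite,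 the two half-lines have a common point and cover $\mathbb R$. Then $d(q,q')<2r$, so $\xi(\mathbb R)\subset B(q,3r)$, and $z=q$, $g=\mathrm{id}$ works.

**Step 2.** *In the remaining case we straighten the clock outside the traps.* Let $l=k^-+1<k^+=:n$ and take $z,h$ from (OS) for $\varepsilon''$. Let $g=h$ at the integers of $[l,n]$, linear in between, and of slope $1$ on $(-\infty,l]$ and $[n,\infty)$, if $l$ and $n$ are finite. For integers $l\le k<n$ we have $k\notin K^+\cup K^-$, so $\xi(k)\notin W$. As in Proposition 2, Lemma 1 shows that the slopes of $g$ on $[l,n]$ are in $[1-\kappa,1+\kappa]$ and that $|g-h|\le2\kappa$ there; the error is less than $\varepsilon''+m(2\kappa)<\varepsilon$. For $t\ge n$ we have $g(t)\ge g(n)=h(n)$, so $g(t)=h(t')$ with $t'\ge n$, and $\phi_{g(t)}(z)\in B(q,r+\varepsilon'')$. Since $\xi(t)\in B(q,r)$, the error is less than $2r+\varepsilon''<\varepsilon$. For $t\le l$ the same argument works with $q'$. So $g\in H(\varepsilon)$ is as required. $\square$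

If $S^0=\emptyset$, then $\Phi=\emptyset$ and Lemma 5 proves Theorem 3. The whole difficulty is therefore in approximate orbits that come near points of $S^0$.

## 3. The passage time at a linear saddle

Consider $\phi_t(x,y)=(e^tx,e^{-t}y)$ in the plane. This is not a flow on a compact surface; it is a local picture. For $T\ge1$ let
$$\xi(t)=(0,e^{-t})\ \text{ for }t<T,\qquad \xi(t)=(e^{t-2T},0)\ \text{ for }t\ge T.$$
This path comes in along the $y$-axis, is at $(0,1)$ at time $0$, makes a jump of size $\sqrt2\,e^{-T}$ at time $T$, goes out along the $x$-axis and is at $(1,0)$ at time $2T$. Take any $S\ge T$ and the point $z_S=(e^{-2S},1)$, with $\phi_t(z_S)=(e^{t-2S},e^{-t})$.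

The orbit of $z_S$ traces $\xi$ in the oriented sense. Let $h(t)=t$ for $t\le T-1$, $h(t)=t+2S-2T$ for $t\ge T+1$, and let $h$ be linear on $[T-1,T+1]$. For $t\le T-1$ the error is $e^{t-2S}\le e^{-T-1}$. For $t\ge T+1$ it is $e^{-t-2S+2T}\le e^{-T-1}$. For $t$ in between, $h(t)\in[T-1,2S-T+1]$, so both coordinates of $\phi_{h(t)}(z_S)$ and of $\xi(t)$ are in $[0,e^{1-T}]$, and the error is at most $\sqrt2\,e^{1-T}$. For large $T$ this is small, whatever $S\ge T$ is.

The natural plan is now to keep the tracing point given by (OS) and to straighten its clock, as in Section 1. It fails here. Let $S=2T$, and suppose that $h\in H$ gives $d(\phi_{h(t)}(z_S),\xi(t))<1/4$ for all $t$. At $t=0$ the traced point has second coordinate $Y>3/4$, and since $xy=e^{-2S}$ along the orbit, its first coordinate is $e^{-2S}/Y$. At $t=2T$ its first coordinate is $X>3/4$. So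
$$h(2T)-h(0)=\log\frac{X}{e^{-2S}/Y}=2S+\log(XY)>4T-2\log\tfrac43>3T .$$
Thus $h\notin H(1/2)$. No new clock on the orbit of $z_S$ helps: the passage takes about $4T$ units of time, while $\xi$ takes $2T$. The orbit itself has to be exchanged for another one.

In the linear model this is easy: $S=T$ works with $h=\mathrm{id}$ and error at most $e^{-T}$. More generally the orbit of $(u,1)$, $u>0$, reaches $(1,u)$ after time $\log(1/u)$. This is a continuous function of $u$ that tends to $\infty$ as $u\to0$, so it takes every large value.

For a general $p\in S^0$ there are two tasks.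

1. The flow is only continuous and there are no linear coordinates. We must find, for every large $T$, an orbit that passes $p$ from a given incoming orbit to a given outgoing one in time exactly $T$.
2. The orbit that we choose for its passage time has its own past and future, and these must follow the past and the future of $\xi$ with a controlled clock.

For the second task we shall prove (Lemma 15) that if an approximate orbit arrives near a point $a\neq p$ whose orbit tends to $p$, then its whole past is traced by the past of $a$, with a controlled clock. This applies to $\xi$ and equally to the exact orbit that we choose in the first task, so both have nearly the same past. All this rests on the geometry of the orbits that stay near $p$, and this is where the plane enters.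

## 4. Jordan curves made of orbit arcs and sections

**Notation.** Let $W^s(p)=\{x:\phi_t(x)\to p,\ t\to+\infty\}$ and $W^u(p)=\{x:\phi_t(x)\to p,\ t\to-\infty\}$. $O(x)$ is the orbit, and $O^\pm(x)$ are the half-orbits including $x$. "Periodic orbit" means a nonsingular one. A homoclinic orbit of $p$ is $O(y)$ with $p\ne y\in W^s(p)\cap W^u(p)$. For the linear saddle, $W^s$ is the $y$-axis, $W^u$ is the $x$-axis, and there is no homoclinic orbit; an orbit forming a loop based at $p$ would be one.

**Flow boxes** (Whitney, *Regular families of curves*, Ann. of Math. 34 (1933); Hájek, *Dynamical Systems in the Plane*, 1968). For $x$ nonsingular there are $c>0$ and an arc $\sigma:[-1,1]\to M$, $\sigma(0)=x$, such that $(s,u)\mapsto\phi_s(\sigma(u))$ is a homeomorphism of $[-2c,2c]\times[-1,1]$ onto a neighborhood of $x$. We use the section $\Sigma=\sigma[-1,1]$ and the box $F=\{|s|\le c\}$; both can be shrunk. Along an orbit arc in $F$, the coordinate $u$ is constant and $s$ has unit speed. The back of $\Sigma$ is $s<0$, the front is $s>0$, and orbits cross $\Sigma$ from back to front. After a crossing,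 an orbit does not cross $\Sigma$ again within time $2c$, so crossing times are discrete. In the linear saddle a section at $(0,1)$ is a short piece $u\mapsto(u,1)$ of a horizontal line.

(B) *Traced points in a box.* Let $F$ be a flow box at $y$, and suppose $d(\phi_{h(t)}(z),\phi_{t-t_0}(y))<\varepsilon$ for $|t-t_0|\le c/2$, where $h$ is increasing and continuous. If $\varepsilon$ is small, depending only on the box, then for these $t$ the point $\phi_{h(t)}(z)$ lies in the interior of $F$. Its $u$-coordinate is constant in $t$, its $s$-coordinate is increasing, and $(s,u)$ is uniformly close to $(t-t_0,0)$. Hence for $|t-t_0|\le c/2$ it is on $\Sigma$ for exactly one $t$, and both this $t-t_0$ and the value of $u$ tend to $0$ as $\varepsilon\to0$.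

**Plane topology.** We use the Jordan–Schoenflies theorem; the fact that each point of a Jordan curve is in the closure of both sides; the fact that an arc in the plane has arbitrarily small open disc neighborhoods; and the fact that a simple closed curve in a surface is the core of a closed neighborhood homeomorphic to an annulus or a Möbius band (tameness; Epstein, *Curves on 2-manifolds and isotopies*, Acta Math. 115 (1966)). A Jordan curve $J$ in a closed disc $D\subset M$ bounds a closed disc $G\subset D$; we write $\mathrm{int}\,G=G\setminus J$, and both $\mathrm{int}\,G$ and $M\setminus G$ are open.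

(S) *Sides.* Let $J$ be a Jordan curve whose complement (in $M$, or in a disc or annulus containing $J$ in its interior) consists of two open sets, each of which has every point of $J$ in its closure; in the cases below these are two components, or $\mathrm{int}\,G$ and $M\setminus G$. Suppose $J$ contains an open segment $\sigma^\circ$ of a section $\Sigma$. Each $x\in\sigma^\circ$ has a small box neighborhood in which $J$ is just $\{s=0\}$. Its back half and its front half are connected and miss $J$, so each lies in one of the two sets, and they lie in different ones, since $x$ is in the closure of both. As $\sigma^\circ$ is connected, the choice does not depend on $x$. So the back and the front of $\sigma^\circ$ lie on different sides of $J$. At an end point $x$ of $\sigma^\circ$: if $J$ does not meet $\{s>0\}$ near $x$, then the set $\{s>0\}$ near $x$ is connected, misses $J$, and lies on the side of the front of $\sigma^\circ$; similarly for $\{s<0\}$ and the back.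

**Lemma 6 (crossing principle).** Let $N'$ be a closed disc or a closed annulus, and consider an injective orbit, or an interval of one, or a lift of such under a covering, in the interior of $N'$. Let $\Sigma$ be a section of a flow box (or of a lifted flow box) in $\mathrm{int}\,N'$. Let $v_1\ne v_2$ be consecutive crossings of $\Sigma$, $c_0$ the orbit arc from $v_1$ to $v_2$, and $\sigma_0\subset\Sigma$ the segment between $v_1$ and $v_2$. Then $J=c_0\cup\sigma_0$ is a Jordan curve and $N'\setminus J$ has exactly two components, one containing the back and one the front of the open segment of $\sigma_0$; call them the back and the front component. The whole past before $v_1$ lies in the back component and the whole future after $v_2$ in the front component. The part of $\Sigma\setminus\sigma_0$ adjacent to $v_1$ lies in the back component, the part adjacent to $v_2$ in the front component.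

*Proof.* **Step 1.** *$J$ has two sides in $N'$.* Since the crossings are consecutive, $c_0$ meets $\Sigma$ only at $v_1,v_2$, so $J$ is a Jordan curve in $\mathrm{int}\,N'$. Embed $N'$ in the sphere so that its complement is one or two open discs whose closures are disjoint closed discs bounded by boundary circles of $N'$. The complement of $J$ in the sphere has two components. Let $U$ be one of them. Given two points of $U\cap N'$, join them by a path in $U$. If the path meets one of the removed discs, then the closure of this disc, being connected and disjoint from $J$, lies in $U$. Replace the part of the path between its first and last visit to this closure by an arc of the boundary circle. So $U\cap N'$ is connected; it is nonempty because $J\subset\mathrm{int}\,N'$ is in the closure of $U$. So $N'\setminus J$ has exactly two components, each with every point of $J$ in its closure, and (S) applies to the open segment of $\sigma_0$.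

**Step 2.** *We look at $J$ near $v_1$ and $v_2$.* Since $c_0$ is an arc that starts at $v_1$ toward $s>0$ and the rest of it stays away from $v_1$, near $v_1$ the set $J$ does not meet $\{s<0\}$. Likewise near $v_2$ it does not meet $\{s>0\}$. By (S), the orbit just before $v_1$ is in the back component and the orbit just after $v_2$ in the front component.

**Step 3.** *The past cannot change sides.* By injectivity the past before $v_1$ does not meet $c_0$. Suppose that, going backward from $v_1$, it meets the open segment of $\sigma_0$, and let $y$ be the first such point met. Just after $y$ in forward time the orbit is in the front component. But between $y$ and $v_1$ the orbit does not meet $J$, so it is in the back component there, a contradiction. Hence the past before $v_1$ misses $J$ and is in the back component. The argument for the future after $v_2$ is symmetric: just before a first point on $\sigma_0$ the orbit would be in the back component.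

**Step 4.** *The rest of $\Sigma$.* The part of $\Sigma\setminus\sigma_0$ adjacent to $v_1$ is connected and does not meet $J$, and near $v_1$ it adjoins $\{s<0\}$, which misses $J$ there. So it is in the back component. Likewise for $v_2$. $\square$

**Lemma 7 (Poincaré–Bendixson).** Let $D\subset M$ be a closed disc contained in the interior of a larger closed disc $D'$, with $D\cap\mathrm{Sing}(\phi)$ finite, and let $O^+(x)\subset D$. If $\omega(x)\cap\mathrm{Sing}(\phi)=\emptyset$, then $\omega(x)$ is a periodic orbit. If $\omega(x)$ is not a periodic orbit, then for every nonsingular $y\in\omega(x)$ both $\alpha(y)$ and $\omega(y)$ are single singularities. Likewise in backward time.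

*Proof.* We may assume that $x$ is neither singular nor periodic, since otherwise the claims are trivial; then $O^+(x)$ is injective.

**Step 1.** *A section meets $\omega(x)$ at most once.* Let $\Sigma$ be a section of a box in $\mathrm{int}\,D'$, and let $v_1,v_2,v_3$ be consecutive crossings by $O^+(x)$. By Lemma 6, $v_3$ is in the front component, so it is not on $\sigma_0$ and not on the part of $\Sigma$ adjacent to $v_1$. Hence it lies on the part adjacent to $v_2$: the crossings are monotone along $\Sigma$. Since $O^+(x)$ crosses $\Sigma$ near any point of $\omega(x)\cap\sigma(-1,1)$ at arbitrarily large times, $\omega(x)\cap\sigma(-1,1)$ has at most one point.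

**Step 2.** *A nonsingular limit of a limit orbit forces periodicity.* Let $y\in\omega(x)$ be nonsingular and suppose that $\omega(y)$ or $\alpha(y)$ contains a nonsingular $w$. Then $O(y)\subset\omega(x)$ crosses a section at $w$ at infinitely many times, always at the same point by Step 1. So $y$ is periodic. Using a section at each point $y'$ of $O(y)$, every point of $\omega(x)$ close to $y'$ flows within the box to a point of $\omega(x)$ on the section, which must be $y'$. So $O(y)$ is open in $\omega(x)$. It is also closed, and $\omega(x)$ is connected, so $\omega(x)=O(y)$.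

**Step 3.** *Conclusion.* If $\omega(x)$ is not a periodic orbit and $y\in\omega(x)$ is nonsingular, then by Step 2 the sets $\alpha(y),\omega(y)$ are nonempty connected subsets of the finite set $D\cap\mathrm{Sing}(\phi)$, that is, points. If $\omega(x)$ contains no singularity, take $y\in\omega(x)$. Then $\omega(y)\subset\omega(x)$ contains a nonsingular point and $\omega(x)$ is a periodic orbit by Step 2. Backward time follows by reversal. $\square$

**Lemma 8.** If a periodic orbit $\gamma$ bounds a closed disc $G$, then $G$ is invariant and contains a singularity.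

*Proof.* $G\setminus\gamma$ is connected, and open and closed in $M\setminus\gamma$, so it is a component of $M\setminus\gamma$. If $x\notin\gamma$, then $t\mapsto\phi_t(x)$ stays in one component of $M\setminus\gamma$. So $G$ is invariant. By Brouwer's theorem $\phi_{2^{-n}}|_G$ has a fixed point $x_n$. For $n\ge k$ the point $x_n$ is fixed by $\phi_{j2^{-k}}$ for every integer $j$, so a limit point of $(x_n)$ is fixed by $\phi_t$ for all dyadic $t$, hence for all $t$. $\square$

**The discs $D_p$.** Let $p\in S^0$. By (★), sufficiently small discs around $p$ contain no other singularity. Suppose every closed disc neighborhood of $p$ contained a periodic orbit. In a small disc, such an orbit bounds a closed disc, which by Lemma 8 is invariant and contains a singularity. This singularity is $p$, and it lies in the interior, since it is not on the periodic orbit. So $p$ would have arbitrarily small invariant neighborhoods and would be stable, contrary to $p\in S^0$. Hence we can fix a closed disc $D_p$, inside the interior of a larger closed disc, with $p\in\mathrm{int}\,D_p$ and $D_p\cap\mathrm{Sing}(\phi)=\{p\}$,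 containing no periodic orbit. The same disc serves for the reversed flow.

## 5. Orbits that stay near a point of $S^0$

We now show that near $p\in S^0$ the flow resembles a saddle: there are no homoclinic orbits, and finitely many orbits tend to $p$, at least one in each time direction. The tool throughout is to feed a well-chosen approximate orbit into (OS).

**Lemma 9.** No $p\in S^0$ has a homoclinic orbit.

The idea is to let an approximate orbit rest at $p$, run around the loop three times, and rest at $p$ again. A true orbit tracing it is off the loop, so it must spiral monotonically, and then one of its ends is cut off from $p$.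

*Proof.* Suppose $O(y)$ is homoclinic to $p$. Then $y$ is not periodic, and $\Gamma=O(y)\cup\{p\}$ is a Jordan curve.

**Step 1.** *We set up an annulus around the loop.* $\Gamma$ is the core of a closed neighborhood $N$ which is an annulus or a Möbius band. Let $\pi:\tilde N\to N$ be the identity in the first case and the double cover by an annulus in the second. Then $\tilde\Gamma=\pi^{-1}(\Gamma)$ is the core circle of the annulus $\tilde N$. Let $D_0\subset D_p\cap\mathrm{int}\,N$ be a closed disc neighborhood of $p$. Take a flow box $F\subset\mathrm{int}\,N$ at $y$ with $F\cap\Gamma=\{u=0\}$; this is possible by shrinking $\Sigma$, since $\Gamma\setminus\phi_{(-2c,2c)}(y)$ is compact and disjoint from $\phi_{[-c,c]}(y)$. The discs $F$ and $D_0$ are evenly covered by $\pi$.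

**Step 2.** *We trace three turns.* For large $T$ let
$$\xi(t)=p\ (t<0),\qquad \xi(t)=\phi_{t-(2j+1)T}(y)\ \text{ for }t\in[2jT,2(j+1)T),\ j=0,1,2,\qquad \xi(t)=p\ (t\ge6T).$$
The jumps tend to $0$ as $T\to\infty$, so by (A1) $\xi$ is $\delta$-approximate with $\delta\to0$. Let $z,h$ be given by (OS) with $\varepsilon$ small. Since $\xi(\mathbb R)\subset\Gamma$, we have $O(z)\subset\mathrm{int}\,N$. Moreover $\phi_u(z)\in D_0$ for $u\le h(0)$ and for $u\ge h(6T)$.

**Step 3.** *$O(z)$ crosses $\Sigma$ exactly three times, at distinct points off $\Gamma$.* Let $t_j=(2j+1)T$. The sets $\Sigma$ and $\Gamma\setminus\phi_{(-c/2,c/2)}(y)$ are disjoint and compact. So for small $\varepsilon$, $\phi_{h(t)}(z)\in\Sigma$ implies $\xi(t)\in\phi_{(-c/2,c/2)}(y)$, that is, $|t-t_j|<c/2$ for some $j$. By (B) there is exactly one crossing for each $j$. Call the crossing points $\sigma(u_0),\sigma(u_1),\sigma(u_2)$. If two of the $u_j$ were equal, $z$ would be periodic. But the orbit of a periodic point equals each of its backward half-orbits, so it would lie in $D_0\subset D_p$, which contains no periodic orbit. So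 the $u_j$ are distinct and $z$ is not periodic. Since $O(y)$ meets $\Sigma$ only once, $O(z)\ne O(y)$. Hence $O(z)\cap\Gamma=\emptyset$, and all $u_j\ne0$.

**Step 4.** *We lift to the annulus and find two crossings of one section.* Lift $O(z)$ to a curve $\tilde z$ in $\tilde N$; it is injective and disjoint from $\tilde\Gamma$. There are at most two lifts of $\Sigma$ and there are three crossings, so some lift $\tilde\Sigma$ is crossed at least twice. Let $v_1\neq v_2$ be two consecutive crossings of $\tilde\Sigma$, with $c_0,\sigma_0,J$ as in Lemma 6 for $N'=\tilde N$. The curve $\tilde\Gamma$ separates $\tilde N$ into two components, and every point of $\tilde\Gamma$ is in the closure of both. The halves $u>0$ and $u<0$ of the lifted box are connected and miss $\tilde\Gamma$, so they lie in different components. Since $\tilde z$ is connected and disjoint from $\tilde\Gamma$, the points $v_1,v_2$ have $u$-coordinates of the same sign. Hence $\sigma_0$, and so $J$, is disjoint from $\tilde\Gamma$.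

**Step 5.** *One end of $z$ is separated from $p$.* Let $A\supset\tilde\Gamma$ be one component of $\tilde N\setminus J$ and $B$ the other; $\overline B\subset B\cup J$ is disjoint from $\tilde\Gamma$. By Lemma 6, the past before $v_1$ and the future after $v_2$ lie in different components, so one of these half-orbits lies in $B$. It eventually lies in one lift $\tilde D_0$ of $D_0$, and its limit set lies in $\overline B\cap\tilde D_0$. The lift of $p$ in $\tilde D_0$ is on $\tilde\Gamma$, so it is not in this limit set. Projecting, $\alpha(z)$ or $\omega(z)$ lies in $D_0\setminus\{p\}$, where there is no singularity. By Lemma 7 it is a periodic orbit in $D_0\subset D_p$, a contradiction. $\square$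

**Lemma 10.** Let $p\in S^0$. If $O^+(x)\subset D_p$, then $x\in W^s(p)$; if $O^-(x)\subset D_p$, then $x\in W^u(p)$. Moreover $W^s(p)\ne\{p\}\ne W^u(p)$.

*Proof.* Let $O^+(x)\subset D_p$; then $\omega(x)\subset D_p$. If $p\notin\omega(x)$, then by Lemma 7 $\omega(x)$ is a periodic orbit in $D_p$, which is impossible. If $p\in\omega(x)\ne\{p\}$, then $\omega(x)$ is not a periodic orbit. For a nonsingular $y\in\omega(x)$, Lemma 7 and $\overline{O(y)}\subset D_p$ give $\alpha(y)=\omega(y)=\{p\}$, contradicting Lemma 9. So $\omega(x)=\{p\}$, that is, $\phi_t(x)\to p$. The backward case is symmetric.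

Since $p$ is not stable, there are a closed disc neighborhood $E'\subset D_p$ of $p$ and points $y_n\to p$ in $E'$ whose forward orbits leave $E'$. Let $t_n=\sup\{t:\phi_{[0,t]}(y_n)\subset E'\}$. Then $t_n\to\infty$ by continuity, and $\phi_{t_n}(y_n)\in\partial E'$. Let $y\in\partial E'$ be a limit point of $\phi_{t_n}(y_n)$. For $s\ge0$ the point $\phi_{-s}(y)$ is a limit of points $\phi_{t_n-s}(y_n)\in E'$, so $O^-(y)\subset E'$ and $p\ne y\in W^u(p)$. Since $p$ is not unstable, reversal gives $W^s(p)\ne\{p\}$. $\square$

**Lemma 11.** For $p\in S^0$, $W^u(p)\setminus\{p\}$ and $W^s(p)\setminus\{p\}$ consist of finitely many orbits.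

*Proof.* By reversal it suffices to treat $W^u(p)$.

**Step 1.** *We find two neighboring orbits that leave $p$ together.* Let $E\subset\mathrm{int}\,D_p$ be a closed disc neighborhood of $p$ and $K=\{y\in\partial E:O^-(y)\subset E\}$, a compact set. Each orbit in $W^u(p)\setminus\{p\}$ leaves $E$, since otherwise it would be homoclinic by Lemma 10. Hence it contains a point of $K$: take the supremum of the times up to which the orbit is in $E$. Suppose there are infinitely many such orbits. Then there are $y_n\to y$ in $K$, on distinct orbits different from $O(y)$, and $y\in W^u(p)\setminus\{p\}$ by Lemma 10. Take a flow box $F\subset\mathrm{int}\,D_p\setminus\{p\}$ at $y$ with $O^-(y)\cap\Sigma=\{y\}$. This is possible by shrinking $\Sigma$, since $\{p\}\cup\phi_{(-\infty,-c]}(y)$ is compact and does not contain $y$. For large $n$ the point $y_n$ has coordinates $(s_n,u_n)$ near $0$, and $u_n\ne0$ since $y_n\notin O(y)$. Fix such an $n$; after reflecting the coordinate, $u_n>0$. The point $w=\sigma(u_n)$ is obtained from $y_n$ by moving within $F$, so $O^-(w)\subset E\cup F\subset\mathrm{int}\,D_p$.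 Thus $w\in W^u(p)$, and $O(w)\ne O(y)$.

**Step 2.** *We close up a Jordan curve.* Since $\phi_t(w)\to p\notin\Sigma$ as $t\to-\infty$ and crossing times are discrete, $O^-(w)\cap\sigma((0,u_n])$ is finite. It contains $w$; let $\sigma(v)$ be its point with smallest parameter. Then $O^-(\sigma(v))$ meets $\sigma[0,v]$ only at $\sigma(v)$, and
$$J=\{p\}\cup O^-(y)\cup\sigma[0,v]\cup O^-(\sigma(v))$$
is a Jordan curve in $D_p$, bounding a closed disc $G\subset D_p$. Near $y$ it is $\{s\le0,u=0\}\cup\{s=0,u\ge0\}$, and near $\sigma(v)$ it is $\{s=0,u\le v\}\cup\{s\le0,u=v\}$, because the other parts of $J$ are compact and do not contain $y$, respectively $\sigma(v)$. By (S), exactly one side of $\sigma(0,v)$ is in $\mathrm{int}\,G$ and the other is outside $G$; and since $J$ does not meet $\{s>0\}$ near the two end points, points of $\{s>0\}$ near $y$ and near $\sigma(v)$ are on the side of the front.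

**Step 3.** *The front side is not in $\mathrm{int}\,G$.* Suppose it is. Then $\phi_s(y)\in\mathrm{int}\,G$ for small $s>0$. The forward orbit of $y$ cannot return to $O^-(y)$, and cannot meet $p$ or $O^-(\sigma(v))$, which lies on another orbit. It cannot first meet $J$ in $\sigma(0,v)$, because just before it would be on the back side, outside $G$. Hence $O^+(y)\subset G\subset D_p$, so $y\in W^s(p)$ by Lemma 10, and $O(y)$ is homoclinic, contradicting Lemma 9.

**Step 4.** *If the back side is in $\mathrm{int}\,G$, then $G\subset W^u(p)$.* Now the front of $\sigma[0,v]$, also near its end points, is outside $G$. Let $w'\in\mathrm{int}\,G$ and move backward. A first point of $J$ met cannot be $p$. It cannot be in $O^-(y)\setminus\{y\}$ or $O^-(\sigma(v))\setminus\{\sigma(v)\}$, since just after such points orbits are in $J$. It cannot be in $\sigma[0,v]$, since just after such points orbits are outside $G$. So $O^-(w')\subset G$. Points of $\sigma(0,v)$ have their backward orbit immediately in $\mathrm{int}\,G$, and the other points of $J$ have their backward orbit in $J$. So every point of $G$ has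 its backward orbit in $G\subset D_p$, and $G\subset W^u(p)$ by Lemma 10.

**Step 5.** *We contradict Step 4 with (OS).* Let $x\in W^s(p)\setminus\{p\}$ (Lemma 10); $x\notin G$ by Lemma 9. Let $w'\in\mathrm{int}\,G$, and let $\xi(t)=\phi_t(x)$ for $t<T$, $\xi(t)=\phi_{t-2T}(w')$ for $t\ge T$. For large $T$ the jump at $T$ is small, and (OS) applies with an $\varepsilon<d(x,G)$ for which $B(w',\varepsilon)\subset G$. Then $\phi_{h(2T)}(z)\in G$, so $\phi_{h(0)}(z)\in G$ by Step 4. But $d(\phi_{h(0)}(z),x)<\varepsilon<d(x,G)$, a contradiction. $\square$

**Lemma 12.** Let $p\in S^0$, $a\in W^s(p)\setminus\{p\}$, $\kappa>0$. There is $\varepsilon'>0$ such that $d(x,a)<\varepsilon'$ and $O^+(x)\subset D_p$ imply $x=\phi_s(a)$ with $|s|<\kappa$. (Reversed statement for $W^u$.)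

*Proof.* Otherwise there are $x_n\to a$ with $O^+(x_n)\subset D_p$ violating the conclusion. By Lemmas 10 and 11, passing to a subsequence, we may assume that all $x_n=\phi_{s_n}(x_1)$ lie on one orbit in $W^s(p)\setminus\{p\}$ and that $s_n$ converges in $[-\infty,\infty]$. If $s_n\to s\in\mathbb R$, then $a=\phi_s(x_1)$ and $x_n=\phi_{s_n-s}(a)$ with $s_n-s\to0$, a contradiction. If $s_n\to+\infty$, then $x_n\to p\ne a$. If $s_n\to-\infty$, then $O(x_1)=\bigcup_nO^+(x_n)\subset D_p$, so $O(x_1)$ is homoclinic by Lemma 10, contradicting Lemma 9. $\square$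

**Lemma 13.** No orbit goes from $p\in S^0$ to $q\in S^0$, $q\ne p$.

*Proof.* Let $y\in W^u(p)\cap W^s(q)$; moving $y$ along its orbit, assume $\overline{O^-(y)}\subset\mathrm{int}\,D_p$. Let $y'\in W^u(q)\setminus\{q\}$ (Lemma 10), and let $\xi(t)=\phi_t(y)$ for $t<T$, $\xi(t)=\phi_{t-2T}(y')$ for $t\ge T$. For $T$ large, (OS) gives $z,h$ with $\varepsilon$ small. The point $x=\phi_{h(0)}(z)$ satisfies $O^-(x)\subset D_p$ and $d(x,y)<\varepsilon$, so $z\in O(y)$ by Lemma 12 reversed. On the other hand $d(\phi_{h(2T)}(z),y')<\varepsilon$. But $y'\notin\overline{O(y)}=O(y)\cup\{p,q\}$: we have $\alpha(y')=\{q\}$, while points of $O(y)\cup\{p\}$ have $\alpha$-limit set $\{p\}$, and $y'\ne q$. For small $\varepsilon$ this is a contradiction. $\square$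

**Lemma 14.** Let $p,q\in S^0$, $r>0$. There is $\delta>0$ such that if $\xi:[t_1,t_2]\to M$ is $\delta$-approximate, $d(\xi(t_1),p)<\delta$ and $d(\xi(t_2),q)<\delta$, then $p=q$ and $\xi([t_1,t_2])\subset B(p,r)$.

*Proof.* Choose $\varepsilon<r/2$ with $\overline{B(p,\varepsilon)}\subset D_p$ and $\overline{B(q,\varepsilon)}\subset D_q$. Extend $\xi$ by $p$ for $t<t_1$ and by $q$ for $t>t_2$. By (A1), if $\delta$ is small, (OS) applies with $\varepsilon$. The tracing point has a backward half-orbit in $D_p$ and a forward half-orbit in $D_q$, so $z\in W^u(p)\cap W^s(q)$ by Lemma 10. By Lemma 13, $p=q$. By Lemma 9, $z=p$. So $\xi$ stays in $B(p,\varepsilon)\subset B(p,r)$. $\square$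

## 6. Every past that arrives near $a$ is the past of $a$

The next lemma settles the second task of Section 3. It needs the rate lemma, the traps, and all of Section 5.

**Lemma 15 (past).** Let $p\in S^0$, $a\in W^s(p)\setminus\{p\}$ with $\overline{O^+(a)}\subset\mathrm{int}\,D_p$, and $0<\varepsilon_1<1$. There is $\eta>0$ such that for every $\eta$-approximate $\xi:(-\infty,0]\to M$ with $d(\xi(0),a)<\eta$ there is an increasing homeomorphism $g$ of $(-\infty,0]$, with difference quotients in $[1-\varepsilon_1,1+\varepsilon_1]$, such that $d(\phi_{g(t)}(a),\xi(t))<\varepsilon_1$ for all $t\le0$. (Reversed statement for $W^u$ and $[0,\infty)$.)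

*Proof.* **Step 1.** *We fix constants.* Let $0<r'<\min(\varepsilon_1/4,d(a,p)/4)$ and take $Q^\pm,\rho_q,\delta_*,\Phi$ from Lemma 4 for $r'$. Let $\rho>0$ be at most all the constants $\delta$ of Lemma 14 for the pairs $(q,p)$, $q\in\Phi$ (starting near $q$, ending near $p$), with radius $r'$. Put $W=\bigcup_{q\in Q}B(q,\rho_q)\cup\bigcup_{q\in\Phi}B(q,\rho)$, an open neighborhood of $\mathrm{Sing}(\phi)$. Choose $\kappa$ with $2\kappa\le\varepsilon_1$ and $m(4\kappa)<\varepsilon_1/4$. Let $\eta_8$ denote the constant of Lemma 1 for $(W,\kappa)$. Choose $\varepsilon'<\varepsilon_1/8$, smaller than $\eta_8$ and than the constant of Lemma 12 for $(a,\kappa)$, and such that the $\varepsilon'$-neighborhood of $O^+(a)$ lies in $D_p$. Finally choose $\delta_2\le\min(\delta_*,\rho,\eta_8)$ admissible in (OS) for $\varepsilon'$, and $\eta<\varepsilon_1$ so small that, by (A1), for each $\xi$ as in the statement the map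
$$\hat\xi(t)=\xi(t)\ (t<0),\qquad\hat\xi(t)=\phi_t(a)\ (t\ge0)$$
is $\delta_2$-approximate.

**Step 2.** *The tracing orbit of $\hat\xi$ is the orbit of $a$.* (OS) gives $z,k$ with $d(\phi_{k(t)}(z),\hat\xi(t))<\varepsilon'$ for all $t$. The point $z'=\phi_{k(0)}(z)$ satisfies $d(z',a)<\varepsilon'$ and $O^+(z')\subset D_p$, so $z'=\phi_{s_0}(a)$ with $|s_0|<\kappa$ by Lemma 12. With $h=k-k(0)+s_0$ we have $\phi_{h(t)}(a)=\phi_{k(t)}(z)$, hence $d(\phi_{h(t)}(a),\hat\xi(t))<\varepsilon'$ for all $t$, and $h(0)=s_0$.

**Step 3.** *The only way for the past to meet $W$ is to come out of an unstable trap.* We claim: if $t\le0$ and $\hat\xi(t)\in W$, then $\hat\xi(t)\in B(q,\rho_q)$ for some $q\in Q^-$, and $\hat\xi(t')\in B(q,r')$ for all $t'\le t$. First suppose $\hat\xi(t)\in B(q,\rho)$ with $q\in\Phi$. Since $\hat\xi(t')\to p$ as $t'\to\infty$, Lemma 14 gives $q=p$ and $a=\hat\xi(0)\in B(p,r')$, which contradicts $r'<d(a,p)/4$. Next suppose $\hat\xi(t)\in B(q,\rho_q)$ with $q\in Q^+$. Then $\hat\xi(t')\in B(q,r')$ for all $t'\ge t$, so $d(a,q)<r'$ and $d(p,q)\le r'$. Thus $d(a,p)\le2r'$, again a contradiction.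 The remaining case is $q\in Q^-$, and Lemma 4 gives the rest of the claim.

**Step 4.** *We straighten the clock until the trap is reached.* Let $K=\min\{k\in\mathbb Z_{\ge0}:\hat\xi(-k)\in W\}$, with $K=\infty$ if there is no such $k$. Put $g(0)=0$, $g(-k)=h(-k)$ for integers $1\le k\le K$, $k<\infty$, with $g$ linear in between, and, if $K<\infty$, $g(t)=g(-K)+t+K$ for $t\le-K$. For $0\le k<K$ we have $\hat\xi(-k)\notin W$, so the second part of Lemma 1 gives $|h(-k)-h(-k-s)-s|\le\kappa$ for $s\in[0,1]$. Also $|g(0)-h(0)|=|s_0|<\kappa$, and $g(-k)=h(-k)$ for $1\le k\le K$. So the slope of $g$ on $[-k-1,-k]$ is in $[1-2\kappa,1+2\kappa]\subset[1-\varepsilon_1,1+\varepsilon_1]$. For $t=-k-s$ we get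
$$|g(t)-h(t)|\le|g(-k)-h(-k)|+|g(-k)-g(t)-s|+|h(-k)-h(t)-s|\le\kappa+2\kappa+\kappa=4\kappa .$$
Hence $d(\phi_{g(t)}(a),\hat\xi(t))<\varepsilon'+m(4\kappa)<\varepsilon_1/2$ for $-K\le t\le0$. As the slopes are at least $1-2\kappa\ge1-\varepsilon_1>0$, $g$ is an increasing homeomorphism of $(-\infty,0]$.

**Step 5.** *Inside the trap any clock is good.* Let $K<\infty$ and $t\le-K$. By Step 3, $\hat\xi(t)\in B(q,r')$ with $q\in Q^-$ independent of $t$. If $g(t)\le h(-K)$, then $g(t)=h(t')$ with $t'\le-K$, so $\phi_{g(t)}(a)\in B(q,r'+\varepsilon')$. If $g(t)>h(-K)$, then $K=0$, because for $K\ge1$ we have $g(t)\le g(-K)=h(-K)$. So $s_0=h(0)<g(t)=t\le0$ and $|g(t)-h(0)|<\kappa$; since $\phi_{h(0)}(a)\in B(q,r'+\varepsilon')$, we get $\phi_{g(t)}(a)\in B(q,r'+\varepsilon'+m(\kappa))$. In all cases the distance from $\phi_{g(t)}(a)$ to $\hat\xi(t)$ is less than $2r'+\varepsilon'+m(\kappa)<\varepsilon_1/2+\varepsilon_1/8+\varepsilon_1/4<\varepsilon_1$.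

For $t<0$ we have $\hat\xi(t)=\xi(t)$, and at $t=0$, $d(\phi_{g(0)}(a),\xi(0))=d(a,\xi(0))<\eta<\varepsilon_1$. $\square$

## 7. Passing a point of $S^0$ in a prescribed time

We turn to the first task. Let $p\in S^0$, and let $E\subset\mathrm{int}\,D_p$ be a closed disc neighborhood of $p$. Choose representatives $a_1,\dots,a_k$ of the orbits in $W^s(p)\setminus\{p\}$ and $b_1,\dots,b_l$ of those in $W^u(p)\setminus\{p\}$ with $\overline{O^+(a_i)},\overline{O^-(b_j)}\subset\mathrm{int}\,E$. By Lemmas 10 and 11, $1\le k,l<\infty$, and by Lemma 9 all these orbits are distinct. Let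
$$X=\{p\}\cup\bigcup_iO^+(a_i)\cup\bigcup_jO^-(b_j),\qquad A_{ij}=\{p\}\cup O^+(a_i)\cup O^-(b_j).$$
$X$ is compact, and $A_{ij}$ is an arc in $\mathrm{int}\,E$ with end points $a_i,b_j$. Choose pairwise disjoint boxes, with a common $c$, in $\mathrm{int}\,E\setminus\{p\}$ at all $a_i,b_j$ with
$$F_{a_i}\cap X=\{u=0,\ 0\le s\le c\},\qquad F_{b_j}\cap X=\{u=0,\ -c\le s\le0\}. \tag{1}$$
This is achieved by shrinking: $X\setminus\phi_{[0,2c)}(a_i)$ is compact and disjoint from $\phi_{[-c,c]}(a_i)$, and similarly for $b_j$. Let $\sigma_{a_i},\Sigma_{a_i}$ and $\sigma_{b_j},\Sigma_{b_j}$ be the arcs and sections. By (1), $\Sigma_{a_i}\cap X=\{a_i\}$ and $\Sigma_{b_j}\cap X=\{b_j\}$. Fix $a=a_i$, $b=b_j$, $A=A_{ij}$.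

**Definition (transit sequence).** A transit sequence from $a$ to $b$ is a sequence $(u_n,v_n,T_n)$ with $u_n,v_n\to0$, $T_n>0$, $\phi_{T_n}(\sigma_a(u_n))=\sigma_b(v_n)$, such that the orbit arcs $c_n=\phi_{[0,T_n]}(\sigma_a(u_n))$ meet $\Sigma_a\cup\Sigma_b$ only at their end points and are eventually contained in every neighborhood of $A$.

For the linear saddle with $a=(0,1)$, $b=(1,0)$ and the lines $(u,1)$, $(1,v)$ as sections, $\phi_T(u,1)=(e^Tu,e^{-T})$, so $u_n=v_n=e^{-T_n}$ with $T_n\to\infty$ is a transit sequence. (The vertical line $(1,v)$ is crossed with varying speed in the coordinate $x$, but in the coordinates $\phi_s(1,v)$ of a flow box the speed is $1$.)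

**Lemma 16.** Transit sequences from $a_i$ to $b_j$ exist for all $i,j$.

*Proof.* Let $\xi(t)=\phi_t(a)$ for $t<T$, $\xi(t)=\phi_{t-2T}(b)$ for $t\ge T$, and apply (OS) with $\varepsilon\to0$, $T=T(\varepsilon)\to\infty$. By (B), for $|t|\le c/2$ the traced point $\phi_{h(t)}(z)$ is in $\mathrm{int}\,F_a$ and crosses $\Sigma_a$ exactly once, at a parameter $t_a$ and a point $\sigma_a(u)$, with $t_a,u\to0$. For $|t-2T|\le c/2$ it is in $\mathrm{int}\,F_b$ and crosses $\Sigma_b$ exactly once, at a parameter $t_b$ and a point $\sigma_b(v)$, with $t_b-2T,v\to0$. For $t\in[c/2,2T-c/2]$, $\xi(t)$ lies in the compact set $\{p\}\cup\phi_{[c/2,\infty)}(a)\cup\phi_{(-\infty,-c/2]}(b)$, which by (1) is disjoint from $\Sigma_a\cup\Sigma_b$. So $\phi_{h(t)}(z)\notin\Sigma_a\cup\Sigma_b$ if $\varepsilon$ is small. Since $F_a\cap F_b=\emptyset$, the orbit arc $\phi_{[h(t_a),h(t_b)]}(z)$ meets the sections only at its ends. It is close to $A$, since $\xi(t)\in A$ for $t\in[0,2T]$, and the remaining $t\in[t_a,t_b]$ are close to $0$ or $2T$. Put $T_n=h(t_b)-h(t_a)>0$. $\square$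

One transit gives one passage time. The next lemma shows that, between the transit arc and $A$, every orbit is squeezed through, which gives a whole interval of passage times.

**Lemma 17.** Let $(u_n,v_n,T_n)$ be a transit sequence from $a$ to $b$. Then $u_n,v_n\ne0$. Assume, after passing to a subsequence and reflecting coordinates, that $u_n,v_n>0$. For every neighborhood $U'$ of $A$ and all large $n$ the following holds. For every $u'\in(0,u_n)$ the forward orbit of $\sigma_a(u')$ meets $\Sigma_b$. With $\tau(u')>0$ the first such time, $\phi_{\tau(u')}(\sigma_a(u'))\in\sigma_b(0,v_n)$, $\phi_{[0,\tau(u')]}(\sigma_a(u'))\subset U'\cap E$, $\tau$ is continuous on $(0,u_n)$, and $\tau(u')\to\infty$ as $u'\to0$.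

*Proof.* **Step 1.** *$c_n$ is an arc that misses $A$.* A point of $c_n$ in $O^+(a)$ would have its forward orbit in $O^+(a)$, which does not meet $\Sigma_b$, since $X\cap\Sigma_b=\{b\}$ and $b\notin O^+(a)$; but $c_n$ ends on $\Sigma_b$. A point of $c_n$ in $O^-(b)$ would have its backward orbit in $O^-(b)$, which does not meet $\Sigma_a$; but $c_n$ starts on $\Sigma_a$. And $p\notin c_n$. So $c_n\cap A=\emptyset$; in particular $u_n,v_n\ne0$. If $\phi_t(\sigma_a(u_n))=\phi_{t'}(\sigma_a(u_n))$ with $0\le t<t'\le T_n$, then the orbit visits $\Sigma_a$ at time $t'-t\in(0,T_n]$, which is excluded: for times in $(0,T_n)$ by the definition, and at $T_n$ because the end point is on $\Sigma_b$, which is disjoint from $\Sigma_a$. So $c_n$ is an arc.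

**Step 2.** *We enclose a thin disc $G$ between $A$ and $c_n$.* Let $g_a=\phi_{-c/2}(a)$ and $g_b=\phi_{c/2}(b)$; by (1) these are not in $X\supset A$. There is an open disc $U$ with $A\subset U\subset U'\cap\mathrm{int}\,E$ and $g_a,g_b\notin U$. Let $n$ be so large that $c_n,\sigma_a[0,u_n],\sigma_b[0,v_n]\subset U$, and write $u=u_n$, $v=v_n$. Then
$$J=A\cup\sigma_a[0,u]\cup c_n\cup\sigma_b[0,v]\subset U$$
is a Jordan curve. It bounds a closed disc $G\subset U$, and $g_a,g_b\notin G$. We call points outside $G$ exterior.

**Step 3.** *Orbits can enter $G$ only through $\sigma_a$ and leave it only through $\sigma_b$: we determine the sides.* The back box $\{-c\le s<0\}$ of $F_a$ is exterior. Indeed $A$ and $\sigma_a$ do not meet it, and $\sigma_b$ is disjoint from $F_a$. A point of $c_n$ in it would reach $\Sigma_a$ within $F_a$ at a later time, before $c_n$ ends, since the end of $c_n$ is outside $F_a$; but $c_n$ meets $\Sigma_a$ only at its starting point. So the back box does not meet $J$; it is connected and contains the exterior point $g_a$. Likewise the front box $\{0<s\le c\}$ of $F_b$ is exterior: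 $A$, $\sigma_a$ and $\sigma_b$ do not meet it, a point of $c_n$ in it would have crossed $\Sigma_b$ earlier, since $c_n$ starts outside $F_b$, and the front box contains $g_b$.

The rest of $J$ meets $\sigma_a[0,u]$ and $\sigma_b[0,v]$ only at their end points. So by (S) the front of $\sigma_a(0,u)$ and the back of $\sigma_b(0,v)$ are in $\mathrm{int}\,G$. Moreover $\Sigma_b\cap G=\sigma_b[0,v]$: other points of $\Sigma_b$ are not on $J$ and are limits of points of the front box of $F_b$, which are exterior.

**Step 4.** *Every orbit starting on $\sigma_a(0,u)$ leaves through $\sigma_b(0,v)$.* Let $u'\in(0,u)$. The forward orbit of $\sigma_a(u')$ enters $\mathrm{int}\,G$. Let $x$ be the first later point on $J$, if any. Then $x\ne p$. Also $x\notin(O^+(a)\setminus\{a\})\cup O^-(b)\cup(c_n\setminus\{\sigma_a(u)\})$, since just before such points orbits lie in $J$. And $x\notin\sigma_a[0,u]$, since just before such points orbits are in the back box of $F_a$, which is exterior. Hence $x\in\sigma_b(0,v)$. If there is no such $x$, the forward orbit lies in $G\subset E\subset D_p$. For $n$ large, uniformly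 in $u'\in(0,u_n)$, Lemma 12 with some $\kappa<c$ gives $\sigma_a(u')=\phi_s(a)$ with $|s|<c$, so $u'=0$ by the coordinates of the box, a contradiction. So $x$ exists. Before $x$ the orbit is, at positive times, in $\mathrm{int}\,G$, which is disjoint from $\Sigma_b$ by Step 3. Hence $x$ is the first point on $\Sigma_b$, and the arc up to $x$ lies in $G\subset U'\cap E$.

**Step 5.** *$\tau$ is continuous.* Let $\tau=\tau(u')$, let $\sigma_b(v')$ be the point reached, and let $0<\vartheta<\min(c,\tau)$. The arc $\phi_{[0,\tau-\vartheta]}(\sigma_a(u'))$ is compact and disjoint from $\Sigma_b$, and its end point has $F_b$-coordinates $(-\vartheta,v')$. For $u''$ near $u'$ the arc $\phi_{[0,\tau-\vartheta]}(\sigma_a(u''))$ is still disjoint from $\Sigma_b$, and its end point has coordinates $(s'',v'')$ near $(-\vartheta,v')$. So $\tau(u'')=\tau-\vartheta-s''$, which tends to $\tau$ as $u''\to u'$.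

**Step 6.** *$\tau(u')\to\infty$ as $u'\to0$.* Otherwise $\tau(u'_m)\to\tau^*<\infty$ for some $u'_m\to0$, and then $\phi_{\tau^*}(a)\in\sigma_b[0,v]$, contradicting $O^+(a)\cap\Sigma_b=\emptyset$. $\square$

**Lemma 18 (prescribed passage time).** Given $p,E,a=a_i,b=b_j$ as above and $\eta>0$, there is $T_0$ such that for every $T\ge T_0$ there is $w$ with $d(w,a)<\eta$, $d(\phi_T(w),b)<\eta$, $\phi_{[0,T]}(w)\subset E$.

*Proof.* Use Lemmas 16 and 17 with $n$ so large that $\sigma_a[0,u_n]\subset B(a,\eta)$ and $\sigma_b[0,v_n]\subset B(b,\eta)$. Put $T_0=\tau(u_n/2)$. Since $\tau$ is continuous and tends to $\infty$ at $0$, it takes every value $T\ge T_0$ on $(0,u_n/2]$. Take $w=\sigma_a(u')$ with $\tau(u')=T$. $\square$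

## 8. Cutting at $a$ and $b$: proof of Theorem 3

Standard shadowing implies oriented shadowing, since $\mathrm{Rep}(\varepsilon)\subset\mathrm{Rep}$. For the converse we assume, as before, oriented shadowing and (★). Let $0<\varepsilon<1$ and $r=\varepsilon_1=\varepsilon/10$. We look for $\delta$ such that every $\delta$-approximate $\xi:\mathbb R\to M$ is $\varepsilon$-traced with some $g\in H(\varepsilon)$.

**Step 1: constants.** *They are chosen in the following order, so that each may depend on the previous ones.*

1. $Q^\pm,\rho_q,\delta_*,\Phi$ from Lemma 4 for $r$.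
2. For $p\in\Phi$: a closed disc neighborhood $E_p\subset B(p,r)\cap\mathrm{int}\,D_p$ of $p$, and representatives $a_i^p,b_j^p$ as in Section 7 for $E=E_p$.
3. $\eta_1\le\varepsilon_1$ valid in Lemma 15 and its reversal for $\varepsilon_1$ and all these finitely many points $a_i^p,b_j^p$.
4. $T_0$ valid in Lemma 18 with $\eta_1$ and $E_p$, for all $p\in\Phi$ and all $i,j$.
5. $\eta_2\le\eta_1$ and $\rho\in(0,r)$ such that if $\xi$ is $\eta_2$-approximate, $p\in\Phi$ and $d(\xi(t_1),a_i^p)<\eta_2$, then $\xi(t_1+s)\notin B(p,\rho)$ for $0\le s\le T_0$. This is possible by (A4), since $p\notin\phi_{[0,T_0]}(a_i^p)$.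
6. $\varepsilon'<\min(\eta_2,r)$, smaller than all $d(p,a_i^p),d(p,b_j^p)$, with $\overline{B(p,\varepsilon')}\subset D_p$ for $p\in\Phi$. Then decrease $\rho$ and choose $\delta_3>0$ so that for $p\in\Phi$, replacing a $\delta_3$-approximate $\xi:\mathbb R\to M$ with $\xi(0)\in B(p,\rho)$ by the constant $p$ on $[0,\infty)$, or on $(-\infty,0]$, gives an approximate orbit to which (OS) applies with $\varepsilon'$. This is possible by (A1).
7. $\delta_1$ from Lemma 5 for $\varepsilon$, the data in 1, and this $\rho$. Finally $\delta\le\min(\delta_1,\delta_3,\eta_2)$.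

Let $\xi:\mathbb R\to M$ be $\delta$-approximate. If $\xi(t)\notin\bigcup_{p\in\Phi}B(p,\rho)$ for all $t$, Lemma 5 gives what we want. So assume $\xi(t^*)\in B(p,\rho)$ for some $t^*$ and $p\in\Phi$. Shift time so that $t^*=0$, and write $a_i=a_i^p$, $b_j=b_j^p$.

**Step 2: where $\xi$ comes in and goes out.** *We show that $\xi$ either has always been near $p$ or came in along one of the $a_i$.* More precisely:

* either (i) $\xi(t)\in B(p,2r)$ for all $t\le0$, or (ii) there are $i$ and $t_1<0$ with $d(\xi(t_1),a_i)<\eta_2$ and $\xi([t_1,0])\subset B(p,2r)$;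
* either (i′) $\xi(t)\in B(p,2r)$ for all $t\ge0$, or (ii′) there are $j$ and $t_2>0$ with $d(\xi(t_2),b_j)<\eta_2$ and $\xi([0,t_2])\subset B(p,2r)$.

Let $\hat\xi=\xi$ for $t<0$ and $\hat\xi=p$ for $t\ge0$, with tracing $z,h$ of accuracy $\varepsilon'$ (item 6). The half-orbit $\phi_u(z)$, $u\ge h(0)$, lies in $B(p,\varepsilon')\subset D_p$, so $z\in W^s(p)$ by Lemma 10. If $z=p$, then $\xi(t)\in B(p,\varepsilon')$ for $t<0$, and (i) holds because $\varepsilon'<r$ and $\rho<r$. Otherwise, after a shift in $h$, we may take $z=a_i$ for some $i$. Let $t_1=h^{-1}(0)$, so $d(\hat\xi(t_1),a_i)<\varepsilon'$. Since $d(p,a_i)>\varepsilon'$, we have $t_1<0$, and so $d(\xi(t_1),a_i)<\varepsilon'<\eta_2$. For $t\ge t_1$, $\phi_{h(t)}(a_i)\in O^+(a_i)\subset E_p\subset B(p,r)$, so $\hat\xi(t)\in B(p,2r)$; and $\xi(0)\in B(p,\rho)\subset B(p,2r)$. Hence (ii). The second alternative follows in the same way, with $p$ put in place of $\xi$ on $(-\infty,0]$ and with $W^u(p)$.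

**Step 3: the cases in which $\xi$ stays near $p$ on one side.** *Here $p$, $a_i$ or $b_j$ itself is the tracing point.*

* (i) and (i′): take $z=p$, $g=\mathrm{id}$. The error is less than $2r<\varepsilon$.
* (ii) and (i′): let $g_1$ be given by Lemma 15 for $\tau\mapsto\xi(t_1+\tau)$, $\tau\le0$, and $a_i$. Trace by $z=a_i$ with $g(t)=g_1(t-t_1)$ for $t\le t_1$ and $g(t)=t-t_1$ for $t\ge t_1$. For $t\le t_1$ the error is less than $\varepsilon_1$. For $t\ge t_1$, $\phi_{t-t_1}(a_i)\in B(p,r)$ and $\xi(t)\in B(p,2r)$, so the error is less than $3r<\varepsilon$.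
* (i) and (ii′): let $g_1'$ be given by the reversed Lemma 15 for $\tau\mapsto\xi(t_2+\tau)$, $\tau\ge0$, and $b_j$. Trace by $z=b_j$ with $g(t)=t-t_2$ for $t\le t_2$ and $g(t)=g_1'(t-t_2)$ for $t\ge t_2$. For $t\le t_2$, $\phi_{t-t_2}(b_j)\in E_p\subset B(p,r)$ and $\xi(t)\in B(p,2r)$; the errors are as before.

**Step 4: the passage, cases (ii) and (ii′).** *We exchange the tracing orbit for one with the right passage time.* Put $T=t_2-t_1$. Since $\xi(0)\in B(p,\rho)$ and $d(\xi(t_1),a_i)<\eta_2$, item 5 gives $-t_1>T_0$, so $T>T_0$. Let $w$ be given by Lemma 18: $d(w,a_i)<\eta_1$, $d(\phi_T(w),b_j)<\eta_1$, $\phi_{[0,T]}(w)\subset E_p$. We trace by $z=w$ with the following $g$.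

On $[t_1,t_2]$ put $g(t)=t-t_1$. There $\phi_{g(t)}(w)\in E_p\subset B(p,r)$ and $\xi(t)\in B(p,2r)$, so the error is less than $3r<\varepsilon$.

On $(-\infty,t_1]$, Lemma 15 applies to $\tau\mapsto\xi(t_1+\tau)$, giving $g_1$, and also to the exact orbit $\theta\mapsto\phi_\theta(w)$, $\theta\le0$, giving $g_2$; both are traced by $a_i$. Put $g(t)=g_2^{-1}(g_1(t-t_1))$. With $\theta=g(t)$, so that $g_2(\theta)=g_1(t-t_1)$,
$$d(\phi_{g(t)}(w),\xi(t))\le d(\phi_\theta(w),\phi_{g_2(\theta)}(a_i))+d(\phi_{g_1(t-t_1)}(a_i),\xi(t))<2\varepsilon_1<\varepsilon. \tag{2}$$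
The difference quotients of $g$ here lie in
$$\Big[\frac{1-\varepsilon_1}{1+\varepsilon_1},\frac{1+\varepsilon_1}{1-\varepsilon_1}\Big]\subset[1-\varepsilon,1+\varepsilon],$$
because $\varepsilon_1=\varepsilon/10<1/10$: the left end is at least $1-2\varepsilon_1$, and the right end is $1+\frac{2\varepsilon_1}{1-\varepsilon_1}<1+\varepsilon$.

On $[t_2,\infty)$, the reversed Lemma 15 at $b_j$ gives homeomorphisms $g_1',g_2'$ of $[0,\infty)$, for $\tau\mapsto\xi(t_2+\tau)$ and for $\tau\mapsto\phi_{T+\tau}(w)$. Put $g(t)=T+(g_2')^{-1}(g_1'(t-t_2))$. The estimate (2), with $b_j$ in place of $a_i$, and the bounds for the difference quotients hold in the same way.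

**Step 5: gluing.** *We check that $g\in H(\varepsilon)$.* In all cases the pieces of $g$ agree at $t_1$ and $t_2$, since $g_1,g_2,g_1',g_2'$ fix $0$. So $g$ is an increasing homeomorphism of $\mathbb R$, glued from pieces with difference quotients in $[1-\varepsilon,1+\varepsilon]$. A difference quotient across pieces is a weighted average of difference quotients on the pieces, so $g\in H(\varepsilon)$. Undo the time shift, normalize to $g(0)=0$ by replacing $(z,g)$ with $(\phi_{g(0)}(z),g-g(0))$, and use (A1) to pass from pseudo-orbits to approximate orbits. For every $\varepsilon\in(0,1)$, hence for every $\varepsilon>0$, we have found the required tracing with reparametrizations in $\mathrm{Rep}(\varepsilon)$. So $\phi$ has the standard shadowing property. This proves Theorem 3, in particular for every continuous flow on a compact boundaryless surface with $\mathrm{Sing}(\phi)$ finite. $\blacksquare$
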